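\title{Algebraic lattices as intervals of the clone lattice over an infinite set}

\begin{abstract}
Let $X$ be an infinite set. We show that a lattice is isomorphic to an interval of the lattice of clones on $X$ if and only if it is algebraic and has at most $2^{|X|}$ compact elements; this answers a question of Pinsker. For every $k\ge 1$ the two end points of the interval can be chosen to have the same $k$-ary operations, and for $k=1$ this describes the subintervals of monoidal intervals. The compact elements are coded by functions on the finite subsets of $|X|$ that differ almost everywhere, and a rank function forces every operation in the interval to reveal the coded elements it was built from.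
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be an infinite set. For $n\ge1$ let $\mathcal{O}^{(n)}$ be the set of all $n$-ary operations $X^n\to X$, and let $\mathcal{O}=\bigcup_{n\ge1}\mathcal{O}^{(n)}$. A \emph{clone} on $X$ is a set $\mathcal{C}\subseteq\mathcal{O}$ that contains the projections $\pi^n_i(x_1,\dots,x_n)=x_i$ $(1\le i\le n)$ and is closed under composition: if $f\in\mathcal{C}$ is $n$-ary and $g_1,\dots,g_n\in\mathcal{C}$ are $m$-ary, then $f(g_1,\dots,g_n)\in\mathcal{C}$. The operations that can be written as terms in the basic operations of an algebra on $X$ form a clone, and every clone arises in this way, so a clone records what an algebraic structure on $X$ can compute. Ordered by inclusion, the clones form a complete algebraic lattice $\mathrm{Cl}(X)$ with $2^{|X|}$ compact elements. For clones $\mathcal{C}_1\subseteq\mathcal{C}_2$, the \emph{interval}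
\[
[\mathcal{C}_1,\mathcal{C}_2]=\{\mathcal{D}\in\mathrm{Cl}(X):\mathcal{C}_1\subseteq\mathcal{D}\subseteq\mathcal{C}_2\}
\]
is a lattice under inclusion. An interval is \emph{monoidal} if all its members have the same unary operations.

Which lattices occur inside $\mathrm{Cl}(X)$? Two results are known.
\begin{itemize}
\item[(A)] Every algebraic lattice with at most $2^{|X|}$ compact elements is isomorphic to a complete sublattice of $\mathrm{Cl}(X)$.
\item[(B)] Every completely distributive algebraic lattice with at most $2^{|X|}$ compact elements is isomorphic to a subinterval of a monoidal interval of $\mathrm{Cl}(X)$.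
\end{itemize}
Pinsker \cite{Pinsker} posed the following problem.

\begin{quote}
Is every algebraic lattice with at most $2^{|X|}$ compact elements isomorphic to an interval of $\mathrm{Cl}(X)$?
\end{quote}

Every interval of $\mathrm{Cl}(X)$ is algebraic with at most $2^{|X|}$ compact elements (Proposition~\ref{prop:necessary}), so the problem asks whether these two inherited properties are the only restrictions. No other restriction is visible, and (A) and (B) suggest a positive answer. But an interval demands more than a sublattice. In a sublattice one chooses which clones to keep: the clone of projections and $\mathcal{O}$ form a complete sublattice with two elements, while the interval between them is all of $\mathrm{Cl}(X)$. In an interval every clone between the end points counts, and one has to prove that there are no unwanted ones. Result (B) concerns intervals, but it does not apply to a finite nondistributive lattice, although every finite lattice is algebraic. The answer is nevertheless positive.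

\begin{theorem}\label{thm:interval}
Let $X$ be an infinite set and let $L$ be an algebraic lattice with at most $2^{|X|}$ compact elements. Then there are clones $\mathcal{C}_1\subseteq\mathcal{C}_2$ on $X$ with $[\mathcal{C}_1,\mathcal{C}_2]\cong L$.
\end{theorem}

\begin{theorem}\label{thm:equiv}
For an infinite set $X$, a fixed $k\ge1$ and a lattice $L$, the following are equivalent:
\begin{itemize}
\item[(1)] $L$ is algebraic with at most $2^{|X|}$ compact elements;
\item[(2)] $L$ is isomorphic to an interval of $\mathrm{Cl}(X)$;
\item[(3)] $L$ is isomorphic to an interval $[\mathcal{C}_1,\mathcal{C}_2]$ of $\mathrm{Cl}(X)$ with $\mathcal{C}_1\cap\mathcal{O}^{(k)}=\mathcal{C}_2\cap\mathcal{O}^{(k)}$.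
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:monoidal}
The subintervals of monoidal intervals of $\mathrm{Cl}(X)$ are, up to isomorphism, exactly the algebraic lattices with at most $2^{|X|}$ compact elements. In particular, complete distributivity can be dropped in \textup{(B)}.
\end{corollary}

The proofs are carried out in ZFC, with no further assumptions. Section~\ref{sec:toy} shows on the three-element chain how unwanted clones arise and how a rank function removes them. Section~\ref{sec:codes} builds an algebra $(U,\Gamma)$ whose elements are functions on a set of size $|X|$, whose operations act coordinatewise, and whose nonempty subalgebras form a copy of $L$. Section~\ref{sec:criterion} gives a criterion for transferring this copy to an interval of clones. Theorem~\ref{thm:interval} is contained in Theorem~\ref{thm:equiv}, but it has a shorter proof that shows the method more plainly; it is given in Section~\ref{sec:unary}. Section~\ref{sec:keys} modifies the construction to obtain Theorem~\ref{thm:equiv}.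

\section{Algebraic lattices, terms and intervals of clones}\label{sec:prelim}

\subsection*{Algebraic lattices}
An element $c$ of a complete lattice $L$ is \emph{compact} if $c\le\bigvee A$ implies $c\le\bigvee A_0$ for some finite $A_0\subseteq A$. The lattice $L$ is \emph{algebraic} if it is complete and every element is a join of compact elements. The set $S$ of compact elements contains the least element $0$ and is closed under finite joins, so it is a join-semilattice with $0$. An \emph{ideal} of $S$ is a nonempty subset that is closed downward and closed under $\vee$; the ideals form a lattice $\mathrm{Id}(S)$ under inclusion, with least element $\{0\}$ and greatest element $S$. For $r\in S$ we write ${\downarrow}r=\{s\in S:s\le r\}$ for the principal ideal. We use the standard representation (see, e.g., \cite{Gratzer}): if $L$ is algebraic, then $a\mapsto\{s\in S:s\le a\}$ is an isomorphism $L\cong\mathrm{Id}(S)$. Since an order isomorphism between lattices is a lattice isomorphism, it suffices to find an order isomorphism from $\mathrm{Id}(S)$ onto an interval of clones.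

\subsection*{Terms}
For $\mathcal{G}\subseteq\mathcal{O}$ let $\langle\mathcal{G}\rangle$ be the smallest clone containing $\mathcal{G}$. A \emph{term} over $\mathcal{G}$ is a variable or an expression $f(t_1,\dots,t_n)$ with $f\in\mathcal{G}$ $n$-ary and $t_1,\dots,t_n$ terms. Let $V(t)$ be the finite nonempty set of variables occurring in $t$, and let $t[\alpha]\in X$ be the value of $t$ under an assignment $\alpha$ of elements of $X$ to these variables. A list of distinct variables $x_1,\dots,x_n$ that includes $V(t)$ turns $t$ into an $n$-ary operation \emph{induced} by $t$, and $\langle\mathcal{G}\rangle$ is the set of all operations induced by terms over $\mathcal{G}$. Any two operations induced by the same term are obtained from each other by composition with projections: one permutes variables, adds variables that do not occur, or removes such a variable by identifying it with one that occurs. So a clone $\mathcal{C}$ contains one operation induced by $t$ if and only if it contains all of them, and we then write $t\in\mathcal{C}$. If $t\in\mathcal{C}$ and terms in $\mathcal{C}$ are substituted for the variables of $t$, the resulting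 term is in $\mathcal{C}$.

\subsection*{Preserved sets}
To show that an operation is \emph{not} in a clone we use invariants. Let $I$ be a set and $R\subseteq X^I$. An $n$-ary operation $h$ \emph{preserves} $R$ if for all $r_1,\dots,r_n\in R$ the function $i\mapsto h(r_1(i),\dots,r_n(i))$ lies in $R$. Projections preserve $R$, and a composition of operations that preserve $R$ preserves $R$. Hence, if every member of $\mathcal{G}$ preserves $R$, so does every member of $\langle\mathcal{G}\rangle$. For $|I|=1$ the set $R$ is simply a subset of $X$.

\begin{proposition}\label{prop:necessary}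
Every interval $[\mathcal{C}_1,\mathcal{C}_2]$ of $\mathrm{Cl}(X)$ is an algebraic lattice with at most $2^{|X|}$ compact elements.
\end{proposition}

\begin{proof}
The infimum of a nonempty family in the interval is its intersection and the empty infimum is $\mathcal{C}_2$, so the interval is a complete lattice. The union of a nonempty directed family of clones is a clone, because a composition involves only finitely many operations; so directed suprema are unions.

For a finite set $E\subseteq\mathcal{C}_2$ put $\mathcal{K}_E=\langle\mathcal{C}_1\cup E\rangle$. This clone is compact in the interval. Indeed, let $\mathcal{K}_E\subseteq\bigvee\mathcal{A}$. The join $\bigvee\mathcal{A}$ is the union of the directed family of the joins $\bigvee\mathcal{A}_0$, $\mathcal{A}_0\subseteq\mathcal{A}$ finite. One of these contains the finite set $E$, it also contains $\mathcal{C}_1$, and hence it contains $\mathcal{K}_E$. Every $\mathcal{D}$ in the interval is the union of the directed family of all $\mathcal{K}_E$ with $E\subseteq\mathcal{D}$ finite. Therefore the interval is algebraic, and a compact $\mathcal{D}$ equals one of these $\mathcal{K}_E$.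 With $\lambda=|X|$ we have $|\mathcal{O}^{(n)}|=\lambda^{\lambda}=2^\lambda$, so $\mathcal{O}$ has $2^\lambda$ elements and $2^\lambda$ finite subsets.
\end{proof}

\section{How a term hides a constant: the three-element chain}\label{sec:toy}

The natural first attempt is to let the elements of $S$ be constants. We try it for the chain $S=\{0<1<2\}$, whose ideals are $\{0\}$, $\{0,1\}$ and $S$, and we ignore cardinalities for the moment.

\subsection*{First attempt}
Take $S$ itself as the underlying set. Let $\Gamma_0$ be the set of all binary operations $g$ on $S$ with $g(a,b)\le a\vee b$. For an ideal $J$ let $\mathcal{C}_J$ be the clone generated by $\Gamma_0$ and the constant unary operations with values in $J$. The generators preserve the subset $J$, so the constants in $\mathcal{C}_J$ are exactly those with values in $J$, and we obtain a chain of three clones. The interval $[\mathcal{C}_{\{0\}},\mathcal{C}_S]$ contains more. Let $h(0)=0$, $h(1)=h(2)=2$. Then $h(x)=g(x,2)$ for the operation $g\in\Gamma_0$ with $g(a,2)=h(a)$ and $g(a,b)=0$ for $b\ne2$, so $h\in\mathcal{C}_S$. The clone $\mathcal{D}=\langle\mathcal{C}_{\{0\}}\cup\{h\}\rangle$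 preserves $\{0\}$, so its only constant is $0$, and $\mathcal{D}$ is neither $\mathcal{C}_{\{0,1\}}$ nor $\mathcal{C}_S$. It is not $\mathcal{C}_{\{0\}}$ either, because $\mathcal{C}_{\{0\}}$ preserves $\{0,1\}$ and $h$ does not. The operation $h$ needs the constant $2$, yet the constant $2$ cannot be recovered from $h$ with the means of $\mathcal{C}_{\{0\}}$: the only available test point is $0$, and there $g$ discards its second argument.

\subsection*{Repair by a rank}
We add infinitely many test points and allow each operation to discard information at only finitely many of them. Take $S\times\omega$ as the underlying set, call $a$ the value and $m$ the rank of $(a,m)$, and put $(a,m)\vee(b,n)=(a\vee b,\max(m,n))$ and $e_n=(0,n)$. Let $\Gamma_1$ consist of the binary operations $g$ such that the value of $g(x,y)$ is at most the join of the values of $x$ and $y$, and such that for some $N_g\in\omega$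
\[
g(x,y)=x\vee y\quad\text{whenever $x$ or $y$ has rank $>N_g$.}
\]
Let $\mathcal{C}_J$ be generated by $\Gamma_1$ and the constants in $J\times\omega$; it preserves $J\times\omega$ and so contains no other constants. All $e_n$ are constants of $\mathcal{C}_{\{0\}}$. Now let $h(x)=g(x,(2,0))$ with $g\in\Gamma_1$. For $n>N_g$ we get $h(e_n)=e_n\vee(2,0)=(2,n)$, so $\mathcal{D}=\langle\mathcal{C}_{\{0\}}\cup\{h\}\rangle$ contains the constant $(2,n)$. It then contains every constant $c$: the operation $g'$ with $g'((2,n),(2,n))=c$ and $g'=\vee$ elsewhere lies in $\Gamma_1$, with $N_{g'}=n$. Thus $\mathcal{D}=\mathcal{C}_S$, and the unwanted clone is gone.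

The effect survives composition, because the rank of a join is the maximum of the ranks. Consider $t(x)=g_2(g_1(x,c_1),g_3(c_2,c_3))$ with constants $c_i$, and let $d=g_3(c_2,c_3)$. For $n>N_{g_1},N_{g_2}$ the element $g_1(e_n,c_1)=e_n\vee c_1$ has rank at least $n$, hence $t(e_n)=e_n\vee c_1\vee d$. This reveals the values of $c_1$ and $d$. It need not reveal those of $c_2$ and $c_3$, but these are not needed, since $t(x)=g_2(g_1(x,c_1),d)$. This is the dichotomy behind the whole proof: a subterm is either a constant and can be replaced by it, or it passes a high rank upward and acts as a join at $e_n$.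

\subsection*{The remaining difficulty}
On a set of size $\lambda$ there are only $\lambda$ constants, while $S$ may have $2^\lambda$ elements. We therefore split $X$ into $\lambda$ countable fibers and replace constants by operations that are constant on each fiber; there are $2^\lambda$ of these. The price is that the operations of $\Gamma$ see one fiber at a time, and a point of a fiber carries too little information to determine an element of $S$. The next section deals with this.

\section{Coding the compact elements}\label{sec:codes}

From now on $X$ is infinite, $\lambda=|X|$, $L$ is an algebraic lattice with at most $2^\lambda$ compact elements, and $S$ is its semilattice of compact elements. Since $|S|\le2^\lambda$, we can fix an injection $s\mapsto A_s$ of $S$ into the power set $\mathcal{P}(\lambda)$. This is the only use of the bound on $|S|$.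

\subsection*{Coordinates}
Let $\mathcal{F}$ be the set of finite subsets of $\lambda$; it has cardinality $\lambda$ and will index the fibers. For $s\in S$ and $F\in\mathcal{F}$ let $s_F=A_s\cap F$ be the trace of $s$ on $F$. A property holds \emph{for almost all $F$} if there is $G\in\mathcal{F}$ such that it holds for all $F\in\mathcal{F}$ with $F\supseteq G$. If two properties hold for almost all $F$, witnessed by $G_1$ and $G_2$, then their conjunction does, witnessed by $G_1\cup G_2$; and a property that holds for almost all $F$ holds for at least one $F$, namely $G$. The point of the notion is that distinct $s,t\in S$ have $s_F\ne t_F$ for almost all $F$: take $G=\{\alpha\}$ with $\alpha\in A_s\triangle A_t$.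

\subsection*{Codes}
At high rank the operations must act as a join, and they must do so coordinatewise. The injection $s\mapsto A_s$ is arbitrary, so $(s\vee t)_F$ need not be a function of $s_F$ and $t_F$. We therefore compute joins formally: a finite set $P\subseteq S$ stands for $\bigvee P$, and the join becomes the union, which is visible on traces. Let $\mathcal{P}_{\mathrm{fin}}(S)$ be the set of finite subsets of $S$, and put
\[
T=\mathcal{P}_{\mathrm{fin}}(S)\times\omega,\qquad T_F=\mathcal{P}(\mathcal{P}(F))\times\omega\quad(F\in\mathcal{F}).
\]
Elements of $T$ are \emph{codes}; each $T_F$ is countably infinite. On $T$ and on each $T_F$ define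
\[
(P,m)\vee(Q,n)=(P\cup Q,\max(m,n)),\qquad \mathrm{rk}(P,m)=m,\qquad e_n=(\emptyset,n).
\]
Note that $a\vee e_0=a$. For a code $\tau=(P,m)$ let $\tau_F=(\{s_F:s\in P\},m)\in T_F$ be its \emph{trace} on $F$ and $\mathrm{val}(\tau)=\bigvee P\in S$ its \emph{value}, where $\bigvee\emptyset=0$. The definitions give
\begin{equation}\label{eq:hom}
\begin{gathered}
(\tau\vee\sigma)_F=\tau_F\vee\sigma_F,\qquad \mathrm{rk}(\tau_F)=\mathrm{rk}(\tau),\qquad (e_n)_F=e_n,\\
\mathrm{val}(\tau\vee\sigma)=\mathrm{val}(\tau)\vee\mathrm{val}(\sigma),\qquad \mathrm{val}(e_n)=0.
\end{gathered}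
\end{equation}

\begin{lemma}\label{lem:separate}
If $\tau\ne\sigma$ in $T$, then $\tau_F\ne\sigma_F$ for almost all $F$.
\end{lemma}

\begin{proof}
Let $\tau=(P,m)$ and $\sigma=(Q,n)$. If $m\ne n$, the traces have different ranks for every $F$. Otherwise $P\ne Q$. For distinct $s,t\in P\cup Q$ choose $\alpha_{st}\in A_s\triangle A_t$, and let $G$ be the finite set of all $\alpha_{st}$. For $F\supseteq G$ the map $s\mapsto s_F$ is injective on $P\cup Q$, so it sends the distinct sets $P$ and $Q$ to distinct sets.
\end{proof}

\subsection*{Threads}
The functions $F\mapsto\tau_F$ are the intended substitutes for constants. An operation designed to act in a special way on the traces of one pair of codes also acts in that way on another pair at those coordinates where the traces coincide. By Lemma~\ref{lem:separate} these coordinates are negligible, and we admit functions that deviate from a code on a negligible set.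

\begin{definition}\label{def:U}
A \emph{thread} is a function $u\in\prod_{F\in\mathcal{F}}T_F$ such that $\{\mathrm{rk}(u(F)):F\in\mathcal{F}\}$ is bounded and, for some $\tau\in T$, $u(F)=\tau_F$ for almost all $F$. The code $\tau$ is unique by Lemma~\ref{lem:separate}; we write $[u]=\tau$ and call $\|u\|=\mathrm{val}([u])\in S$ the \emph{value} of $u$. Let $U$ be the set of threads, and $U_J=\{u\in U:\|u\|\in J\}$ for an ideal $J$ of $S$.
\end{definition}

For $s\in S$ the function $f_s(F)=(\{s_F\},0)$ is a thread with $\|f_s\|=s$, so every element of $S$ is a value. The function $F\mapsto e_n$, again written $e_n$, is a thread of value $0$. If $u,v\in U$, then by \eqref{eq:hom} the pointwise join $u\vee v$ is a thread with $[u\vee v]=[u]\vee[v]$, and so $\|u\vee v\|=\|u\|\vee\|v\|$.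

\subsection*{Coordinatewise operations}
For a family $g=(g_F)_{F\in\mathcal{F}}$ of maps $g_F\colon T_F^2\to T_F$ and $u,v\in\prod_FT_F$, let $g(u,v)$ be the function $F\mapsto g_F(u(F),v(F))$.

\begin{definition}\label{def:Gamma}
Let $\Gamma$ be the set of all such families $g$ that satisfy:
\begin{itemize}
\item[($\Gamma$1)] there is $N=N_g\in\omega$ such that for all $F$ and all $a,b\in T_F$: if $\max(\mathrm{rk}(a),\mathrm{rk}(b))>N$, then $g_F(a,b)=a\vee b$, and if $\max(\mathrm{rk}(a),\mathrm{rk}(b))\le N$, then $\mathrm{rk}(g_F(a,b))\le N$;
\item[($\Gamma$2)] for all $u,v\in U$, the function $g(u,v)$ lies in $U$ and $\|g(u,v)\|\le\|u\|\vee\|v\|$.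
\end{itemize}
\end{definition}

The first half of ($\Gamma$1) is the rank condition of Section~\ref{sec:toy}, with a bound that does not depend on $F$, so that a single thread $e_n$ exceeds it in all coordinates. The second half keeps the ranks of $g(u,v)$ bounded. The family of joins $g_F(a,b)=a\vee b$ belongs to $\Gamma$, with $N=0$; we denote it by $\vee$. Condition ($\Gamma$2) can be tested on codes of low rank.

\begin{lemma}\label{lem:test}
Let $g$ satisfy \textup{($\Gamma$1)} with bound $N$. Suppose that for all $\tau,\sigma\in T$ of rank at most $N$ there is $\kappa\in T$ with $\mathrm{val}(\kappa)\le\mathrm{val}(\tau)\vee\mathrm{val}(\sigma)$ and $g_F(\tau_F,\sigma_F)=\kappa_F$ for almost all $F$. Then $g\in\Gamma$.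
\end{lemma}

\begin{proof}
Let $u,v\in U$, $\tau=[u]$, $\sigma=[v]$. If $M$ bounds the ranks of all $u(F)$ and $v(F)$, then $\max(M,N)$ bounds the ranks of all $g(u,v)(F)$ by ($\Gamma$1). For almost all $F$ we have $g(u,v)(F)=g_F(\tau_F,\sigma_F)$. If $\tau$ or $\sigma$ has rank $>N$, this equals $\tau_F\vee\sigma_F=(\tau\vee\sigma)_F$, so $g(u,v)$ is a thread of value $\|u\|\vee\|v\|$. Otherwise it equals $\kappa_F$ for almost all $F$, so $g(u,v)$ is a thread of value $\mathrm{val}(\kappa)\le\|u\|\vee\|v\|$.
\end{proof}

The next lemma says that $\Gamma$, although it acts coordinatewise, realizes every assignment $(u,v)\mapsto w$ that ($\Gamma$2) permits. The operation recognizes the traces of $[u]$ and $[v]$ and sends every other pair of low rank to $e_0$.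

\begin{lemma}\label{lem:interp}
If $u,v,w\in U$ and $\|w\|\le\|u\|\vee\|v\|$, then there is $g\in\Gamma$ with $g(u,v)=w$.
\end{lemma}

\begin{proof}
Let $\tau=[u]$, $\sigma=[v]$, $\kappa=[w]$. Choose $G\in\mathcal{F}$ with $u(F)=\tau_F$, $v(F)=\sigma_F$, $w(F)=\kappa_F$ for all $F\supseteq G$, and choose $N$ that bounds the ranks of all $u(F),v(F),w(F)$. Put $g_F(a,b)=a\vee b$ if $\max(\mathrm{rk}(a),\mathrm{rk}(b))>N$, and otherwise
\[
g_F(a,b)=\begin{cases}
w(F)&\text{if }F\not\supseteq G,\\
\kappa_F&\text{if }F\supseteq G\text{ and }(a,b)=(\tau_F,\sigma_F),\\
e_0&\text{if }F\supseteq G\text{ and }(a,b)\ne(\tau_F,\sigma_F).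
\end{cases}
\]
The three values have rank at most $N$, since $\kappa_F=w(F)$ for $F\supseteq G$; so ($\Gamma$1) holds. We apply Lemma~\ref{lem:test}. Let $\tau',\sigma'\in T$ have rank at most $N$. If $(\tau',\sigma')=(\tau,\sigma)$, then $g_F(\tau'_F,\sigma'_F)=\kappa_F$ for all $F\supseteq G$, and $\mathrm{val}(\kappa)\le\mathrm{val}(\tau)\vee\mathrm{val}(\sigma)$ by hypothesis. Otherwise $\tau'\ne\tau$ or $\sigma'\ne\sigma$, so $(\tau'_F,\sigma'_F)\ne(\tau_F,\sigma_F)$ for almost all $F$ by Lemma~\ref{lem:separate}; hence $g_F(\tau'_F,\sigma'_F)=e_0=(e_0)_F$ for almost all $F$, and $\mathrm{val}(e_0)=0$. Thus $g\in\Gamma$. Finally, $u(F)$ and $v(F)$ have rank at most $N$, so $g(u,v)(F)$ is $w(F)$ by the first case if $F\not\supseteq G$, and $\kappa_F=w(F)$ by the second case if $F\supseteq G$.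
\end{proof}

We need $g(u,v)=w$ at every coordinate, not only at almost all, because membership in a clone requires equality of operations. This is why Definition~\ref{def:U} bounds the ranks at all coordinates: where $u(F)$ had rank above $N$, condition ($\Gamma$1) would force the value $u(F)\vee v(F)$.

Call $W\subseteq U$ \emph{$\Gamma$-closed} if $g(u,v)\in W$ for all $u,v\in W$, $g\in\Gamma$.

\begin{corollary}\label{cor:closed}
The nonempty $\Gamma$-closed subsets of $U$ are exactly the sets $U_J$, $J\in\mathrm{Id}(S)$.
\end{corollary}

\begin{proof}
Each $U_J$ contains $e_0$ and is $\Gamma$-closed by ($\Gamma$2), since $J$ is an ideal. Conversely let $W\ne\emptyset$ be $\Gamma$-closed and $J=\{\|u\|:u\in W\}$. By Lemma~\ref{lem:interp}, if $u,v\in W$ then $W$ contains every thread of value at most $\|u\|\vee\|v\|$. Applied to the threads $f_s$, this shows that $J$ contains every $s\le\|u\|\vee\|v\|$, so $J$ is an ideal. Applied with $u=v$, it shows that every thread with value in $J$ lies in $W$. Hence $W=U_J$.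
\end{proof}

The last lemma of this section is the computation of Section~\ref{sec:toy} at a test point of high rank.

\begin{lemma}\label{lem:rank}
Let $g\in\Gamma$, $n>N_g$ and $u,v\in U$, and suppose that one of $u,v$ has rank at least $n$ at every $F$. Then $g(u,v)\in U$, $\|g(u,v)\|=\|u\|\vee\|v\|$, and $g(u,v)$ has rank at least $n$ at every $F$.
\end{lemma}

\begin{proof}
By ($\Gamma$1), $g(u,v)=u\vee v$, and the rank of a join is the maximum of the ranks.
\end{proof}

\section{A criterion for an interval to be $\mathrm{Id}(S)$}\label{sec:criterion}

Both constructions below represent families $g\in\Gamma$ and threads $u\in U$ by operations on $X$. The following lemma isolates what has to be verified.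

\begin{lemma}\label{lem:criterion}
Let $m\ge1$. Suppose that a binary operation $\bar g$ on $X$ is given for each $g\in\Gamma$ and an $m$-ary operation $\hat u$ on $X$ for each $u\in U$. For $J\in\mathrm{Id}(S)$ put
\[
\mathcal{C}_J=\langle\{\bar g:g\in\Gamma\}\cup\{\hat u:u\in U_J\}\rangle .
\]
Assume:
\begin{itemize}
\item[(C0)] $\bar g(\hat u,\hat v)=\widehat{g(u,v)}$ for all $g\in\Gamma$ and $u,v\in U$;
\item[(C1)] if $J\in\mathrm{Id}(S)$, $u\in U$ and $\hat u\in\mathcal{C}_J$, then $u\in U_J$;
\item[(C2)] for every $h\in\mathcal{C}_S$ there is $u\in U$ with $h\in\mathcal{C}_{{\downarrow}\|u\|}$ and $\hat u\in\langle\mathcal{C}_{\{0\}}\cup\{h\}\rangle$.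
\end{itemize}
Then $J\mapsto\mathcal{C}_J$ is an isomorphism of $\mathrm{Id}(S)$ onto $[\mathcal{C}_{\{0\}},\mathcal{C}_S]$.
\end{lemma}

Condition (C1) says that the clones $\mathcal{C}_J$ are different. Condition (C2) says that no operation hides information: from $h$ one recovers a thread whose value suffices to build $h$. Its analogue fails for the operation $h$ of the first attempt in Section~\ref{sec:toy}.

\begin{proof}
If $J\subseteq J'$, then $U_J\subseteq U_{J'}$ and $\mathcal{C}_J\subseteq\mathcal{C}_{J'}$. Conversely, if $\mathcal{C}_J\subseteq\mathcal{C}_{J'}$ and $s\in J$, then $\hat{f_s}\in\mathcal{C}_{J'}$, so $s=\|f_s\|\in J'$ by (C1). It remains to show that the map is onto. Let $\mathcal{D}\in[\mathcal{C}_{\{0\}},\mathcal{C}_S]$ and $W=\{u\in U:\hat u\in\mathcal{D}\}$. Then $e_0\in W$, and $W$ is $\Gamma$-closed by (C0), because all $\bar g$ lie in $\mathcal{D}$. By Corollary~\ref{cor:closed}, $W=U_J$ for an ideal $J$. All generators of $\mathcal{C}_J$ lie in $\mathcal{D}$, so $\mathcal{C}_J\subseteq\mathcal{D}$. If $h\in\mathcal{D}$, take $u$ as in (C2). Then $\hat u\in\mathcal{D}$, so $\|u\|\in J$, so ${\downarrow}\|u\|\subseteq J$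 and $h\in\mathcal{C}_{{\downarrow}\|u\|}\subseteq\mathcal{C}_J$. Hence $\mathcal{D}=\mathcal{C}_J$.
\end{proof}

\section{Threads as unary operations: proof of Theorem~\ref{thm:interval}}\label{sec:unary}

Let $B_F=\{F\}\times T_F$ be the \emph{fiber} over $F$, and let $B$ be the union of the fibers. Since $X$ is infinite, $|B|=\lambda\cdot\aleph_0=\lambda$. The lattice $\mathrm{Cl}(X)$ depends only on $|X|$, so we may assume $X=\{\infty\}\sqcup B$. For $g\in\Gamma$ and $u\in U$ define
\[
\bar g((F,a),(F,b))=(F,g_F(a,b)),\qquad \hat u(F,a)=(F,u(F)),
\]
and let $\bar g(x,y)=\infty$ if $x,y$ do not lie in a common fiber, and $\hat u(\infty)=\infty$. So $\hat u$ is unary and constant on each fiber. The point $\infty$ absorbs all arguments that mix fibers; it makes every term determined by its behavior inside the fibers. We write $x\mathbin{\bar\vee}y$ for the operation given by the family $\vee\in\Gamma$. Let $\mathcal{C}_J$ be as in Lemma~\ref{lem:criterion}, with $m=1$. We verify (C0)--(C2).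

\subsection*{Conditions (C0) and (C1)}
Both sides of (C0) send $(F,a)$ to $(F,g_F(u(F),v(F)))$ and $\infty$ to $\infty$. For (C1), associate with $w\in U$ the function $w^*\colon\mathcal{F}\to X$, $w^*(F)=(F,w(F))$, and let $R_J=\{w^*:w\in U_J\}$. Pointwise application of $\bar g$ to $w_1^*,w_2^*$ gives $g(w_1,w_2)^*$, and $U_J$ is $\Gamma$-closed; application of $\hat u$ to any $w^*$ gives $u^*$. So the generators of $\mathcal{C}_J$ preserve $R_J$, and therefore all members of $\mathcal{C}_J$ do. If $\hat u\in\mathcal{C}_J$, we apply it to $e_0^*\in R_J$ and obtain $u^*\in R_J$, that is, $u\in U_J$.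

\subsection*{Terms}
In the rest of this section, terms are over the generators $\bar g,\hat u$ of $\mathcal{C}_S$.

\begin{lemma}\label{lem:fiber}
For a term $t$, an assignment $\alpha$ and $F\in\mathcal{F}$, we have $t[\alpha]\in B_F$ if and only if $\alpha$ maps $V(t)$ into $B_F$. Consequently $t[\alpha]=\infty$ if $\alpha$ does not map $V(t)$ into a single fiber.
\end{lemma}

\begin{proof}
Induction on $t$: the statement is true for a variable, $\hat u(x)\in B_F$ holds if and only if $x\in B_F$, and $\bar g(x,y)\in B_F$ holds if and only if $x,y\in B_F$.
\end{proof}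

For a term $t$ and $n\in\omega$ define $t^{(n)}\in\prod_FT_F$ by letting $(F,t^{(n)}(F))$ be the value of $t$ when all variables are assigned $(F,e_n)$. This is the response of $t$ to the $n$-th test point, and $\bar g(t_1,t_2)^{(n)}=g(t_1^{(n)},t_2^{(n)})$.

\begin{lemma}\label{lem:dichotomy}
For every term $t$ there are $r\in S$ and $n_0\in\omega$ such that
\begin{itemize}
\item[(i)] $t\in\mathcal{C}_{{\downarrow}r}$,
\item[(ii)] $t^{(n)}\in U$ and $\|t^{(n)}\|=r$ for all $n\ge n_0$,
\end{itemize}
and one of the following holds:
\begin{itemize}
\item[(a)] there is $v\in U$ such that, for all $F$, $t[\alpha]=(F,v(F))$ whenever $\alpha$ maps $V(t)$ into $B_F$;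
\item[(b)] $\mathrm{rk}(t^{(n)}(F))\ge n$ for all $F$ and all $n\ge n_0$.
\end{itemize}
\end{lemma}

\begin{proof}
First we show that (a) implies (i) and (ii) with $r=\|v\|$ and $n_0=0$. Here $t^{(n)}=v$ for all $n$, which is (ii). For (i) the term $t$ has to be rewritten, since the threads that occur in it may have values not below $\|v\|$. Let $V(t)=\{x_1,\dots,x_l\}$ and let $p$ be the term $x_1\mathbin{\bar\vee}(x_2\mathbin{\bar\vee}(\cdots\mathbin{\bar\vee}x_l))$, which is $x_1$ if $l=1$. The terms $t$ and $\hat v(p)$ have the same variables. By Lemma~\ref{lem:fiber} both have the value $(F,v(F))$ if all variables are assigned values in $B_F$, and both have the value $\infty$ if the values do not lie in one fiber. So they induce the same operations, and $\hat v(p)\in\mathcal{C}_{{\downarrow}\|v\|}$.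

Now we use induction on $t$. If $t$ is a variable, then $t^{(n)}=e_n$, and (i), (ii), (b) hold with $r=0$, $n_0=0$. If $t=\hat u(t')$, then (a) holds with $v=u$ by Lemma~\ref{lem:fiber}. Let $t=\bar g(t_1,t_2)$. If $t_1,t_2$ satisfy (a) with $v_1,v_2$, then $t$ satisfies (a) with $v=g(v_1,v_2)$, which is a thread by ($\Gamma$2). Otherwise let $r_i,n_i$ be given by the induction hypothesis for $t_i$; one of $t_1,t_2$ satisfies (b). Put $r=r_1\vee r_2$ and $n_0=\max(n_1,n_2,N_g+1)$. Both $t_i$ lie in $\mathcal{C}_{{\downarrow}r}$, hence so does $t$. For $n\ge n_0$, Lemma~\ref{lem:rank} applies to $t_1^{(n)}$ and $t_2^{(n)}$ and shows that $t^{(n)}=g(t_1^{(n)},t_2^{(n)})$ is a thread of value $r_1\vee r_2=r$ with all ranks at least $n$. This gives (ii) and (b).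
\end{proof}

\subsection*{Condition (C2)}
Let $h\in\mathcal{C}_S$ be induced by the term $t$, let $r,n_0$ be as in Lemma~\ref{lem:dichotomy}, and put $n=n_0$, $u=t^{(n)}$. Then $h\in\mathcal{C}_{{\downarrow}\|u\|}$ by (i) and (ii). Substitute $\hat{e}_n(x)$ for every variable of $t$. Since $\hat e_n\in\mathcal{C}_{\{0\}}$, the resulting unary operation lies in $\langle\mathcal{C}_{\{0\}}\cup\{h\}\rangle$. At $x\in B_F$ all variables of $t$ receive $(F,e_n)$, so the value is $(F,u(F))$; at $x=\infty$ the value is $\infty$ by Lemma~\ref{lem:fiber}. So the operation is $\hat u$, and (C2) holds.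

By Lemma~\ref{lem:criterion}, $L\cong\mathrm{Id}(S)\cong[\mathcal{C}_{\{0\}},\mathcal{C}_S]$. This proves Theorem~\ref{thm:interval}.

\section{Threads behind keys: proof of Theorem~\ref{thm:equiv}}\label{sec:keys}

The implication (3)$\Rightarrow$(2) is trivial, and (2)$\Rightarrow$(1) is Proposition~\ref{prop:necessary}. It remains to prove (1)$\Rightarrow$(3). The clones of Section~\ref{sec:unary} are told apart by the unary operations $\hat u$, which is what (3) forbids. We now make $\hat u$ an operation of arity $k+1$ that returns $(F,u(F))$ only when it is given a \emph{key}, a fixed tuple of $k+1$ distinct new points that no generator produces as values. A term with at most $k$ variables cannot supply a key.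

\subsection*{The operations}
Fix $k\ge1$, keep the fibers $B_F$ and their union $B$, and choose pairwise distinct new points $p^i_F$ for $F\in\mathcal{F}$, $0\le i\le k$. Let $Q$ be the set of these points and $\mathbf{p}_F=(p^0_F,\dots,p^k_F)$ the key of $F$. The set $\{\infty\}\sqcup B\sqcup Q$ has cardinality $\lambda$, and we may assume that it is $X$. For $g\in\Gamma$ define $\bar g$ as before: $\bar g((F,a),(F,b))=(F,g_F(a,b))$, and $\bar g(x,y)=\infty$ unless $x,y$ lie in a common fiber. For $u\in U$ let $\hat u$ be the $(k+1)$-ary operation with
\[
\hat u(\mathbf{p}_F)=(F,u(F))\quad(F\in\mathcal{F}),\qquad \hat u(\mathbf{x})=\infty\quad\text{if $\mathbf{x}$ is not a key.}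
\]
Let $\mathcal{C}_J$ be as in Lemma~\ref{lem:criterion}, with $m=k+1$. All generators take values in $B\cup\{\infty\}$, and hence
\begin{equation}\label{eq:values}
\text{a term that is not a variable takes values only in }B\cup\{\infty\}.
\end{equation}
Call a term \emph{null} if its value is $\infty$ under every assignment. A key has $k+1\ge2$ distinct entries, so $\hat e_0(x,\dots,x)$ is null. Thus the unary constant $\infty$ lies in $\mathcal{C}_{\{0\}}$, and by composition with projections every null term lies in $\mathcal{C}_{\{0\}}$.

\subsection*{Conditions (C0) and (C1)}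
Both sides of (C0) send $\mathbf{p}_F$ to $(F,g_F(u(F),v(F)))$ and every tuple that is not a key to $\infty$. For (C1) let $R_J\subseteq X^{\mathcal{F}}$ consist of the functions $w^*\colon F\mapsto(F,w(F))$ for $w\in U_J$, the functions $p^i\colon F\mapsto p^i_F$ for $0\le i\le k$, and the constant function $\infty$. The operation $\bar g$ sends $(w_1^*,w_2^*)$ to $g(w_1,w_2)^*\in R_J$; every other pair from $R_J$ has a member without values in $B$ and is sent to the constant $\infty$. The operation $\hat u$ sends $(p^0,\dots,p^k)$ to $u^*$. If $(r_0,\dots,r_k)$ is a tuple from $R_J$ such that $(r_0(F),\dots,r_k(F))$ is a key $\mathbf{p}_{F'}$ for some $F$, then each $r_i$ has a value in $Q$, so $r_i=p^j$ for some $j$, and $p^j_F=p^i_{F'}$ forces $j=i$. So $\hat u$ sends every tuple other than $(p^0,\dots,p^k)$ to the constant $\infty$. Hence the generators of $\mathcal{C}_J$, and with them all members, preserve $R_J$. If $\hat u\in\mathcal{C}_J$, then $u^*\in R_J$; as $u^*$ has values in $B$, this means $u\in U_J$.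

\subsection*{Patterns}
Again terms are over the generators of $\mathcal{C}_S$. A variable of a term can now play two roles, and the analogue of Lemma~\ref{lem:fiber} must record them. For $k=1$, the term $\bar g(y,\hat u(z_0,z_1))$ has a value in $B_F$ exactly when $y\in B_F$, $z_0=p^0_F$, $z_1=p^1_F$. The terms $\hat u(z,z)$ and $\bar g(z_0,\hat u(z_0,z_1))$ give one variable two incompatible roles and are null, and $\hat u(z_0,\bar g(y,y))$ is null by \eqref{eq:values}.

A \emph{pattern} on a finite nonempty set $V$ of variables is a triple $(Y,Z,\varphi)$, where $V=Y\sqcup Z$ and $\varphi\colon Z\to\{0,\dots,k\}$ is a map that is surjective if $Z\ne\emptyset$. An assignment $\alpha$ is \emph{$F$-admissible} for the pattern if $\alpha(y)\in B_F$ for all $y\in Y$ and $\alpha(z)=p^{\varphi(z)}_F$ for all $z\in Z$. A term $t$ \emph{has the pattern} $(Y,Z,\varphi)$ if this is a pattern on $V(t)$ and, for all $\alpha$ and $F$,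
\begin{equation}\label{eq:pattern}
t[\alpha]\in B_F\iff\alpha\text{ is $F$-admissible.}
\end{equation}
In that case define $t^{(n)}\in\prod_FT_F$ by letting $(F,t^{(n)}(F))$ be the value of $t$ when each $y\in Y$ is assigned $(F,e_n)$ and each $z\in Z$ is assigned $p^{\varphi(z)}_F$. If $Y=\emptyset$, there is just one $F$-admissible assignment of $V(t)$ for each $F$, and $t^{(n)}$ does not depend on $n$; this case corresponds to alternative (a) of Lemma~\ref{lem:dichotomy}, and $Y\ne\emptyset$ corresponds to (b). As there, terms of the first kind must be rewritten.

\begin{lemma}\label{lem:rewrite}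
Let $t$ be a term that is not a variable and has a pattern $(\emptyset,Z,\varphi)$, and suppose that $v=t^{(0)}$ is a thread. Then $t\in\mathcal{C}_{{\downarrow}\|v\|}$.
\end{lemma}

\begin{proof}
Here $Z=V(t)\ne\emptyset$, so $\varphi$ is surjective. Call a tuple $\mathbf{z}=(z_0,\dots,z_k)$ of variables from $Z$ with $\varphi(z_i)=i$ a transversal. By surjectivity every $z\in Z$ occurs in a transversal; let $\mathbf{z}_1,\dots,\mathbf{z}_l$ be all transversals, and let
\[
t'=\hat v(\mathbf{z}_1)\mathbin{\bar\vee}\bigl(\hat e_0(\mathbf{z}_1)\mathbin{\bar\vee}(\cdots\mathbin{\bar\vee}\hat e_0(\mathbf{z}_l))\bigr).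
\]
Then $V(t')=Z$ and $t'\in\mathcal{C}_{{\downarrow}\|v\|}$. The value $t'[\alpha]$ differs from $\infty$ if and only if all joined terms have values in one fiber $B_F$, that is, $\alpha$ maps every $\mathbf{z}_j$ to $\mathbf{p}_F$, that is, $\alpha$ is $F$-admissible. The value is then $(F,v(F)\vee e_0\vee\dots\vee e_0)=(F,v(F))=t[\alpha]$. If $\alpha$ is not admissible for any $F$, then $t[\alpha]=\infty$ by \eqref{eq:values} and \eqref{eq:pattern}. So $t$ and $t'$ induce the same operations.
\end{proof}

\begin{lemma}\label{lem:patterns}
Every term $t$ is null or has a pattern $(Y,Z,\varphi)$ for which there are $r\in S$ and $n_0\in\omega$ such that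
\begin{itemize}
\item[(i)] $t\in\mathcal{C}_{{\downarrow}r}$, and $r=0$ if $Z=\emptyset$;
\item[(ii)] $t^{(n)}\in U$ and $\|t^{(n)}\|=r$ for all $n\ge n_0$;
\item[(iii)] if $Y\ne\emptyset$, then $\mathrm{rk}(t^{(n)}(F))\ge n$ for all $F$ and all $n\ge n_0$.
\end{itemize}
\end{lemma}

\begin{proof}
Induction on $t$. A variable $x$ has the pattern $(\{x\},\emptyset,\emptyset)$ and $x^{(n)}=e_n$; take $r=0$, $n_0=0$.

Let $t=\hat u(t_0,\dots,t_k)$. If some $t_i$ is not a variable, it has no values in $Q$ by \eqref{eq:values}, and $t$ is null. If all $t_i$ are variables and two of them coincide, $t$ is null because the entries of a key are distinct. Otherwise $t=\hat u(z_0,\dots,z_k)$ with distinct variables. Then $t$ has the pattern $(\emptyset,\{z_0,\dots,z_k\},z_i\mapsto i)$, $t^{(n)}=u$ for all $n$, and (i)--(iii) hold with $r=\|u\|$, $n_0=0$.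

Let $t=\bar g(t_1,t_2)$. If $t_1$ or $t_2$ is null, so is $t$. Otherwise let $(Y_i,Z_i,\varphi_i)$, $r_i$, $n_i$ be given for $t_i$ by the induction hypothesis. By \eqref{eq:pattern} and the definition of $\bar g$, we have $t[\alpha]\in B_F$ if and only if $\alpha$ is $F$-admissible for both patterns. Suppose some variable lies in $Y_1\cap Z_2$ or in $Z_1\cap Y_2$, or lies in $Z_1\cap Z_2$ with different images under $\varphi_1$ and $\varphi_2$. Since $B_F\cap Q=\emptyset$ and $p^i_F\ne p^j_F$ for $i\ne j$, no assignment is then $F$-admissible for both patterns, and $t$ is null by \eqref{eq:values}. In the remaining case put $Y=Y_1\cup Y_2$, $Z=Z_1\cup Z_2$, $\varphi=\varphi_1\cup\varphi_2$. The sets $Y$ and $Z$ are disjoint, $\varphi$ is a map, and if $Z\ne\emptyset$ then some $Z_i$ is nonempty, so $\varphi_i$ and hence $\varphi$ is surjective. An assignment is $F$-admissible for $(Y,Z,\varphi)$ if and only if it is so for both patterns, so $t$ has the pattern $(Y,Z,\varphi)$. The assignments that define $t^{(n)}$ restrict to those that define $t_i^{(n)}$, so $t^{(n)}=g(t_1^{(n)},t_2^{(n)})$.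

If $Y=\emptyset$, then $Y_1=Y_2=\emptyset$, and $t_i^{(n)}=v_i$ does not depend on $n$ and is a thread by (ii). So $t^{(n)}=v:=g(v_1,v_2)\in U$ for all $n$. Take $r=\|v\|$, $n_0=0$. Then (ii) holds, (i) follows from Lemma~\ref{lem:rewrite} since $Z\ne\emptyset$, and (iii) is void.

If $Y\ne\emptyset$, take $r=r_1\vee r_2$ and $n_0=\max(n_1,n_2,N_g+1)$. Both $t_i$ lie in $\mathcal{C}_{{\downarrow}r}$, hence so does $t$; and if $Z=\emptyset$, then $Z_1=Z_2=\emptyset$, so $r_1=r_2=0$ and $r=0$. Some $Y_i$ is nonempty, so for $n\ge n_0$ one of the threads $t_1^{(n)},t_2^{(n)}$ has all ranks at least $n$, and Lemma~\ref{lem:rank} gives (ii) and (iii).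
\end{proof}

\subsection*{Condition (C2)}
Let $h\in\mathcal{C}_S$ be induced by the term $t$. If $t$ is null or a variable, then $h\in\mathcal{C}_{\{0\}}$ and $u=e_0$ satisfies (C2). Otherwise take the data of Lemma~\ref{lem:patterns} and put $n=n_0$, $u=t^{(n)}$; then $h\in\mathcal{C}_{{\downarrow}\|u\|}$ by (i) and (ii). Substitute $\hat e_n(x_0,\dots,x_k)$ for each $y\in Y$ and $x_{\varphi(z)}$ for each $z\in Z$. The resulting operation $h'(x_0,\dots,x_k)$ lies in $\langle\mathcal{C}_{\{0\}}\cup\{h\}\rangle$. At the key $\mathbf{p}_F$ the variables of $t$ receive the assignment that defines $t^{(n)}(F)$, so $h'(\mathbf{p}_F)=(F,u(F))$. Let $\mathbf{x}$ be a tuple that is not a key. If $Y\ne\emptyset$, some $y\in Y$ receives $\infty$. If $Y=\emptyset$, then $\varphi$ is surjective, and $F$-admissibility of $z\mapsto x_{\varphi(z)}$ would force $\mathbf{x}=\mathbf{p}_F$. In both cases the assignment is not admissible for any $F$, so $h'(\mathbf{x})=\infty$ by \eqref{eq:values} and \eqref{eq:pattern}. Hence $h'=\hat u$, and (C2) holds. By Lemma~\ref{lem:criterion}, $L\cong\mathrm{Id}(S)\cong[\mathcal{C}_{\{0\}},\mathcal{C}_S]$.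

\subsection*{The $k$-ary parts agree}
Let $h\in\mathcal{C}_S$ be $k$-ary. It is induced by a term $t$ with $|V(t)|\le k$. If $t$ is null, then $h\in\mathcal{C}_{\{0\}}$. Otherwise take the data of Lemma~\ref{lem:patterns}. Since $|Z|\le k$, the map $\varphi\colon Z\to\{0,\dots,k\}$ is not surjective, so $Z=\emptyset$. By (i), $r=0$ and $h\in\mathcal{C}_{{\downarrow}0}=\mathcal{C}_{\{0\}}$. Thus $\mathcal{C}_S\cap\mathcal{O}^{(k)}=\mathcal{C}_{\{0\}}\cap\mathcal{O}^{(k)}$. This proves (1)$\Rightarrow$(3) and completes the proof of Theorem~\ref{thm:equiv}.

\begin{proof}[Proof of Corollary~\ref{cor:monoidal}]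
A subinterval of a monoidal interval is an interval of $\mathrm{Cl}(X)$, so Proposition~\ref{prop:necessary} applies to it. Conversely, Theorem~\ref{thm:equiv} with $k=1$ represents a given algebraic lattice with at most $2^{|X|}$ compact elements as an interval $[\mathcal{C}_1,\mathcal{C}_2]$ whose end points have the same unary part $M$. Every clone between them has unary part $M$, so the interval is monoidal. It also lies in the interval formed by \emph{all} clones with unary part $M$. This set is indeed an interval: its least element is the intersection of its members, and its greatest element is the clone $\mathcal{P}$ of all operations that preserve $M\subseteq X^X$. To see the latter, note that a clone with unary part $M$ preserves $M$ by closure under composition, so it is contained in $\mathcal{P}$; in particular $M\subseteq\mathcal{P}$, and a unary $f\in\mathcal{P}$ satisfies $f=f\circ\mathrm{id}_X\in M$.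
\end{proof}

\begin{remark}\label{rem:sharp}
By Proposition~\ref{prop:necessary}, neither algebraicity nor the bound $2^{|X|}$ can be weakened in Theorem~\ref{thm:interval}. Two clones with the same $k$-ary operations have the same $j$-ary operations for all $j\le k$, since a $j$-ary operation lies in a clone if and only if the $k$-ary operation obtained by adding $k-j$ unused variables does. So in Theorem~\ref{thm:equiv}(3) the end points agree up to the prescribed finite arity $k$. Agreement in all arities means $\mathcal{C}_1=\mathcal{C}_2$ and is possible only for the one-element lattice.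
\end{remark}

\begin{thebibliography}{9}

\bibitem{Gratzer}
Gr\"atzer, \emph{General Lattice Theory}.

\bibitem{Pinsker}
Michael Pinsker, \emph{Algebraic lattices are complete sublattices of the clone lattice over an infinite set}, arXiv:math/0605411 (2006).

\end{thebibliography}
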